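\title{The almost sure invariance principle with rate $O(\log n)$ for the doubling map}

\begin{abstract}
We prove that the Birkhoff sums of a H\"older continuous observable with zero mean under the doubling map can be coupled with a Brownian motion with almost sure error $O(\log n)$, as conjectured by Cuny, Dedecker, Korepanov and Merlev\`ede. If the asymptotic variance is positive, the rate cannot be improved to $o(\log n)$; if it vanishes, the sums are bounded. The results extend to equilibrium states of H\"older potentials on mixing subshifts of finite type and on mixing basic sets of Axiom~A diffeomorphisms. The proof cuts the binary digits into blocks of logarithmic length, uses a low-frequency factorization of the conditional characteristic functions of the blocks to replace the process by a sum of independent smooth variables, and couples that sum with a Gaussian one by a dyadic construction.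
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon[0,1]\to[0,1]$, $f(x)=2x \bmod 1$, be the doubling map. It preserves Lebesgue measure $\mu$. Let $\varphi\colon[0,1]\to\mathbb{R}$ be H\"older continuous with $\int\varphi\,d\mu=0$, and regard the Birkhoff sums
\[
S_n\varphi=\sum_{k=0}^{n-1}\varphi\circ f^k ,\qquad n\ge0,
\]
as a random process on the probability space $([0,1],\mu)$. We ask how closely the paths of this process can follow the paths of a Brownian motion.

\begin{definition}\label{def:asip}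
Let $(r_n)$ be a deterministic sequence with $r_n=o(n^{1/2}\log\log n)$. A random process $(X_n)_{n\ge0}$ satisfies the \emph{almost sure invariance principle} (ASIP) \emph{with rate $O(r_n)$} if, possibly after enlarging the probability space, there is a Brownian motion $(W_t)_{t\ge0}$ such that $X_n-W_n=O(r_n)$ almost surely.
\end{definition}

An enlargement is a probability space with a measure-preserving map onto the original one; it supplies extra randomness and leaves the law of $(X_n)$ unchanged. A Brownian motion of variance $c^2$ is $c$ times a standard one, so that variance $0$ means $W=0$. For Birkhoff sums the variance is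
\[
c^2=\lim_{n\to\infty}\frac1n\int|S_n\varphi|^2\,d\mu .
\]
The rate measures the finest scale at which the process looks Brownian: an almost sure property of the sequence $(W_n)$ that survives perturbations of size $O(r_n)$ passes to $(X_n)$.

Three observables show what to expect. For $\varphi(x)=\cos4\pi x-\cos2\pi x$ the sum telescopes, $S_n\varphi(x)=\cos2^{n+1}\pi x-\cos2\pi x$, so $c=0$ and the error with $W=0$ is bounded. For $\varphi(x)=x-\frac12$, let $x_0,x_1,\dots$ be the binary digits of $x$; they are independent fair coin tosses under $\mu$. From $2x=x_0+f(x)$ we get $\varphi(x)=(x_0-\frac12)+f(x)-x$, hence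
\[
S_n\varphi(x)=\sum_{k<n}\bigl(x_k-\tfrac12\bigr)+f^n(x)-x ,
\]
and $S_n\varphi$ stays within distance $1$ of a random walk with i.i.d.\ steps $\pm\frac12$. For $\varphi(x)=\cos2\pi x$ the sum is the lacunary series $\sum_{k<n}\cos 2^{k+1}\pi x$; its terms are orthogonal, so $c^2=\frac12$, but they are not independent. Still, for any H\"older $\varphi$ the influence of the digit $x_{k+j}$ on $\varphi\circ f^k$ decays exponentially in $j$, and one would guess that the rate is the same as in the independent case.

The rate $O(\log n)$ is known to be optimal for processes with i.i.d.\ increments (Koml\'os--Major--Tusn\'ady) and for additive bounded functionals of geometrically ergodic Markov chains. For the doubling map the ASIP is known with rate $O((\log n)^2)$. Cuny, Dedecker, Korepanov and Merlev\`ede~\cite{CDKM} conjectured that the rate can be improved to $O(\log n)$ for every H\"older $\varphi$ with zero mean. We prove this.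

\begin{theorem}\label{thm:main}
Let $f(x)=2x \bmod 1$, let $\mu$ be Lebesgue measure, and let $\varphi$ be H\"older continuous with $\int\varphi\,d\mu=0$. Then $(S_n\varphi)_{n\ge0}$ satisfies the ASIP with rate $O(\log n)$, with a Brownian motion of variance $c^2$.
\end{theorem}

The second theorem shows that the examples above exhibit the only two possibilities. The numbers $\Gamma^\pm$ in it are the largest speeds at which $S_n\varphi$ can increase or decrease.

\begin{theorem}\label{thm:optimal}
In the setting of Theorem~\ref{thm:main}: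
\begin{itemize}
\item[(i)] If $c=0$, there is a constant $C$ such that $|S_n\varphi|\le C$ for all $n$, $\mu$-almost everywhere.
\item[(ii)] If $c>0$, put $\Gamma^\pm=\lim_{k\to\infty}\frac1k\sup_{[0,1)}(\pm S_k\varphi)$. Then $\Gamma^\pm>0$, and for every Brownian motion $W$ of variance $c^2$ on any enlargement of $([0,1],\mu)$,
\[
\limsup_{n\to\infty}\frac{|S_n\varphi-W_n|}{\log n}\ \ge\ \frac{c^2}{4\min(\Gamma^+,\Gamma^-)}\qquad\text{almost surely.}
\]
In particular the rate $o(\log n)$ is impossible.
\end{itemize}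
\end{theorem}

For $\varphi(x)=x-\frac12$ we have $c^2=\frac14$ and $\Gamma^\pm=\frac12$, and the lower bound is $\frac18$.

\begin{theorem}\label{thm:sft}
Theorems~\ref{thm:main} and~\ref{thm:optimal} hold for $(\Sigma_{\mathbf A},\sigma,\mu)$, where $(\Sigma_{\mathbf A},\sigma)$ is a topologically mixing one-sided subshift of finite type, $\mu$ is the equilibrium state of a H\"older potential, and $\varphi$ is H\"older with $\int\varphi\,d\mu=0$. Consequently they hold for H\"older observables and equilibrium states of H\"older potentials on two-sided mixing subshifts of finite type and on mixing basic sets of Axiom~A diffeomorphisms (in these cases with ``$S_n\varphi=O(1)$ almost surely'' in Theorem~\ref{thm:optimal}(i)). The suprema in $\Gamma^\pm$ are taken over the whole space.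
\end{theorem}

Section~\ref{sec:lower} proves the lower bound, which is elementary, and Section~\ref{sec:example} shows the idea of the upper bound on an observable of two digits. Sections~\ref{sec:tools}--\ref{sec:iid} reduce $S_n\varphi$ to a sum of i.i.d.\ blocks, Sections~\ref{sec:quantile} and~\ref{sec:dyadic} couple that sum with a Gaussian one, and Section~\ref{sec:proof} completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:sft} contains the changes needed for Theorem~\ref{thm:sft}.

\section{The lower bound}\label{sec:lower}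

Among the roughly $n/\log n$ disjoint windows of length $b\log n$ in $[0,n]$, there is one over which $W$ increases by about $c\sqrt{2b}\,\log n$, while $S$ cannot increase by more than about $\Gamma^+b\log n$. For small $b$ the square root wins. The proof below uses Theorem~\ref{thm:main} once, to exclude $\Gamma^\pm=0$; the proof of Theorem~\ref{thm:main} does not use this section.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(ii)]
Write $S_k=S_k\varphi$ and $a_k=\sup S_k$. Since $S_{k+l}=S_k+S_l\circ f^k$, the sequence $(a_k)$ is subadditive, so $a_k/k$ converges (Fekete's lemma), and $a_k\ge\int S_k\,d\mu=0$ gives $\Gamma^+\ge0$.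

Let $W$ be as in the statement. Fix $b>0$ and $\epsilon\in(0,1)$, and put $k_n=\lfloor b\log n\rfloor$. The increments of $W$ over the $\lfloor n/k_n\rfloor$ windows $[jk_n,(j+1)k_n]\subset[0,n]$ are i.i.d.\ $N(0,c^2k_n)$. A standard normal variable exceeds $t$ with probability $e^{-(1+o(1))t^2/2}$ as $t\to\infty$. With $t=(1-\epsilon)\sqrt{2b}\,\log n/\sqrt{k_n}$ we have $t^2/2=(1+o(1))(1-\epsilon)^2\log n$, so each increment exceeds $(1-\epsilon)c\sqrt{2b}\,\log n$ with probability $n^{-(1-\epsilon)^2+o(1)}$. The probability that none does is at most $\exp(-n^{1-(1-\epsilon)^2+o(1)})$, which is summable. By the Borel--Cantelli lemma, almost surely for all large $n$ there is $k\le n-k_n$ with $W_{k+k_n}-W_k\ge(1-\epsilon)c\sqrt{2b}\,\log n$. On the other hand $S_{k+k_n}-S_k=S_{k_n}\circ f^k\le a_{k_n}\le(\Gamma^++\epsilon)b\log n$ for large $n$. Subtracting, one of $|S_k-W_k|$ and $|S_{k+k_n}-W_{k+k_n}|$ is at least half the difference, so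
\[
\max_{k\le n}|S_k-W_k|\ge\gamma\log n\quad\text{for all large }n,\qquad \gamma=\tfrac12\bigl[(1-\epsilon)c\sqrt{2b}-(\Gamma^++\epsilon)b\bigr].
\]
This implies $\limsup_n|S_n-W_n|/\log n\ge\gamma$: otherwise $|S_k-W_k|\le\gamma'\log k$ for $k\ge k_0$ with $0<\gamma'<\gamma$, and the maximum would be at most $\gamma'\log n$ for large $n$. Letting $\epsilon\to0$ along a sequence,
\begin{equation}\label{eq:lower}
\limsup_{n\to\infty}\frac{|S_n-W_n|}{\log n}\ge\tfrac12\bigl(c\sqrt{2b}-\Gamma^+b\bigr)\qquad\text{almost surely, for every }b>0 .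
\end{equation}
If $\Gamma^+=0$, the right side is unbounded in $b$, and \eqref{eq:lower} fails for the Brownian motion of Theorem~\ref{thm:main}. So $\Gamma^+>0$, and the choice $b=c^2/(2(\Gamma^+)^2)$ gives the bound $c^2/(4\Gamma^+)$. The same argument for $-\varphi$ and $-W$ gives $\Gamma^->0$ and the bound $c^2/(4\Gamma^-)$.
\end{proof}

\section{The idea for an observable of two digits}\label{sec:example}

Let $x_0,x_1,\dots$ be fair independent digits and $\varphi=x_0x_1-\frac14$, so that $S_n\varphi$ is the centered number of occurrences of the word $11$. This $\varphi$ is not continuous on $[0,1]$, but the proof takes place on the space of digit sequences, where it is admissible. Fix an even integer $k$, call the digits $w_i=x_{ik}$ \emph{separators}, and put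
\[
X_i=\sum_{j=ik}^{(i+1)k-1}\bigl(x_jx_{j+1}-\tfrac14\bigr).
\]
Given the separators the blocks $X_i$ are independent, and the law of $X_i$ depends on $(w_i,w_{i+1})$. Neighboring blocks are dependent because they share a separator. We want to cut this dependence at a total cost $O(\log n)$ over $n/k$ blocks, so we cannot afford to lose even a constant per block.

\medskip\noindent\emph{Factorization.} Averaging over the $k-1$ inner digits,
\[
\mathbb{E}\bigl[e^{zX_i}\mid w_i=w,\ w_{i+1}=w'\bigr]=2\,\mathcal M_z^k(w,w'),\qquad \mathcal M_z=\tfrac12e^{-z/4}\begin{pmatrix}1&1\\1&e^z\end{pmatrix}.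
\]
The eigenvalues of $\mathcal M_z$ are $\frac12e^{-z/4}m$ with $m^2-(1+e^z)m+e^z-1=0$; for $z=0$ the roots are $2$ and $0$. For small $|z|$ let $m(z)$ be the root near $2$ and $\lambda(z)=\frac12e^{-z/4}m(z)$; the other eigenvalue has modulus at most $\frac12$. The eigenvector for $\lambda(z)$ is $(1,m-1)$, and since the matrix is symmetric the spectral projection is $\frac12(a_wa_{w'})_{w,w'}$ with $a_0=\sqrt{2/(1+(m-1)^2)}$ and $a_1=(m-1)a_0$. Hence, for small real $u$,
\[
\mathbb{E}\bigl[e^{iuX_i}\mid w_i=w,\ w_{i+1}=w'\bigr]=\bigl[\lambda(iu)^{k/2}a_w(iu)\bigr]\bigl[\lambda(iu)^{k/2}a_{w'}(iu)\bigr]+O(2^{-k}).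
\]

\noindent\emph{Regrouping.} Suppose that each bracket is close to the characteristic function of a law $r_w$. Given the separators, take independent $R_i,L_i$ with law $r_{w_i}$. Then $X_i$ is imitated by $Y_i=R_i+L_{i+1}$, and $\sum_{i<j}Y_i=\sum_{i<j}D_i+L_j-L_0$ with $D_i=L_i+R_i$. Each $D_i$ involves the single separator $w_i$, so the $D_i$ are i.i.d. Their characteristic function is close to $\lambda(iu)^k\cdot\frac12(a_0^2+a_1^2)=\lambda(iu)^k$: the boundary factors disappear, and $D_i$ looks like a sum of $k$ independent steps with characteristic function $\lambda(iu)$.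

\medskip Three difficulties remain, and they dictate the proof.

First, $a_0(iu)$ and $a_1(iu)$ are not both characteristic functions. If both had modulus at most $1$, then $a_0^2+a_1^2=2$ would force $a_0^2=a_1^2=1$, hence $m=2$ and $e^{iu}=1$. The factor $\lambda(iu)^{k/2}$ has to help: by the saddle point method, the inverse Fourier transform of the whole bracket is positive up to exponentially small errors (Section~\ref{sec:saddle}).

Second, the factorization holds only for small $u$. It cannot give closeness in total variation: $X_i$ takes finitely many values, while the laws $r_w$ that we construct have densities. High frequencies must be removed by smoothing. We build into $r_w$ a Gaussian component of variance of order $k$ and replace the blocks from left to right, so that $Y_{i-1}$ smooths $X_i$. But the partial sum up to $i$ reveals $Y_{i-1}$, so we blur the $j$-th partial sum by its own Gaussian noise $Z_j$ of variance of order $k$. The noises are not added up, and the largest of $n$ of them has size $\sqrt{k\log n}$.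 With $k=A\log n$ this is $O(\log n)$, while the total variation errors sum to $ne^{-\delta k}\le n^{-10}$ (Section~\ref{sec:iid}).

Third, no theorem on i.i.d.\ sums can simply be quoted for $(D_i)$. The law of $D_0$ changes with $n$, and an error $O(\log n)$ for the normalized variables $D_i/\sqrt k$ would give only $O((\log n)^{3/2})$ for the $D_i$. We carry out a dyadic construction of Koml\'os--Major--Tusn\'ady type directly, using that a single $D_i$ is already nearly Gaussian (Section~\ref{sec:dyadic}).

For general $\varphi$ the matrix becomes a transfer operator, and the separators become words of length of order $\log n$.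

\section{Conventions and coupling tools}\label{sec:tools}

The letters $C\ge1$ and $\delta\in(0,1)$ denote constants that depend only on $\varphi$ and may change from one occurrence to the next; the same holds for the constants implied in $O(\cdot)$. Two large parameters are chosen in the order: $\Lambda$, depending on $\varphi$; then $A$, depending on $\varphi$ and $\Lambda$; finally $n\ge n_0(A,\Lambda)$. The constants $C,\delta$ never depend on $\Lambda$, $A$, $n$ or on the words that occur. Constants that may depend on $A$ and $\Lambda$ are written $C_A$. For a finite measure or an integrable function $r$ on $\mathbb{R}$ we put $\hat r(u)=\int e^{iux}r(dx)$.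

All random variables take values in Polish spaces. We use the following standard facts.

\emph{Total variation.} $\|\nu-\nu'\|_{TV}=\sup_B|\nu(B)-\nu'(B)|$ is half the $L^1$ distance of the densities, when these exist. It does not increase when the same measurable map is applied to both variables, or when the same independent variable is adjoined to both. There is a \emph{maximal coupling}: a pair $(Y,Y')$ with marginals $\nu,\nu'$ and $\mathbb{P}(Y\ne Y')=\|\nu-\nu'\|_{TV}$.

\emph{Gluing.} If $(X,Y)$ and $(Y',Z)$ are pairs and $Y$, $Y'$ have the same law, there is a triple $(X,Y,Z)$ whose pairs $(X,Y)$ and $(Y,Z)$ have the given laws: take $X$ and $Z$ conditionally independent given $Y$, with the given regular conditional laws.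

\emph{Randomization.} For every pair $(X,Y)$ there is a measurable $\Xi$ such that $(X,\Xi(X,U))$ has the law of $(X,Y)$ whenever $U$ is uniform on $[0,1]$ and independent of $X$.

\emph{Gaussian tails.} If $\mathcal N$ is standard normal, $\mathbb{P}(|\mathcal N|>t)\le2e^{-t^2/2}$ and $\mathbb{E}e^{\mathcal N^2/4}=\sqrt2$. If $W$ is a Brownian motion of variance $c^2>0$, the reflection principle gives
\begin{equation}\label{eq:reflection}
\mathbb{P}\Bigl(\sup_{s\le t}|W_s|>x\Bigr)\le4e^{-x^2/(2c^2t)} .
\end{equation}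

\section{The transfer operator}\label{sec:transfer}

Let $\Sigma=\{0,1\}^{\{0,1,2,\dots\}}$ with the shift $\sigma$ and the fair product measure, also denoted $\mu$. The map $\pi(x)=\sum_ix_i2^{-i-1}$ sends the sequences with infinitely many zeros bijectively onto $[0,1)$ and satisfies $\pi\circ\sigma=f\circ\pi$ on them. These sequences form a dense shift-invariant set of full measure. So we may replace $\varphi$ by $\varphi\circ\pi$, which we again call $\varphi$; the law of $(S_n\varphi)$ is unchanged, and $\sup_{[0,1)}$ becomes $\sup_\Sigma$. We say that $x,y\in\Sigma$ \emph{agree in $j$ places} if $x_i=y_i$ for $i<j$; then $|\pi(x)-\pi(y)|\le2^{-j}$. Writing the H\"older exponent as $\log_2(1/\theta)$ with $\theta<1$, we get $|\varphi(x)-\varphi(y)|\le C\theta^j$. For $g\colon\Sigma\to\mathbb{C}$ put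
\[
|g|_\theta=\sup_{j\ge0}\theta^{-j}\sup\{|g(x)-g(y)|:x,y\text{ agree in }j\text{ places}\},\qquad\|g\|=\|g\|_\infty+|g|_\theta .
\]
The functions of finite norm form a Banach space $\mathcal H\ni\varphi$, and $\|gh\|\le\|g\|\,\|h\|$ because $|gh|_\theta\le\|g\|_\infty|h|_\theta+|g|_\theta\|h\|_\infty$. In particular $\|e^{g}\|\le e^{\|g\|}$.

For a word $v$ of length $|v|$ and $y\in\Sigma$ let $vy$ be the concatenation. The \emph{transfer operator} averages over preimages, $\mathcal Lg(y)=\frac12(g(0y)+g(1y))$. It satisfies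
\begin{equation}\label{eq:L}
\mathcal L1=1,\qquad\mu(\mathcal Lg)=\mu(g),\qquad\mathcal L(g\cdot h\circ\sigma)=h\,\mathcal Lg ,
\end{equation}
where $\mu(g)=\int g\,d\mu$. The last two identities give $\mu(g\cdot h\circ\sigma)=\mu((\mathcal Lg)\circ\sigma\cdot h\circ\sigma)$, that is, $(\mathcal Lg)\circ\sigma$ is the conditional expectation of $g$ given $\sigma x$. If $y,y'$ agree in $j$ places, then $ay,ay'$ agree in $j+1$ places, so $|\mathcal L^kg|_\theta\le\theta^k|g|_\theta$. A function differs from its mean by at most its oscillation, which is the term $j=0$ in $|\cdot|_\theta$. Therefore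
\begin{equation}\label{eq:gap}
\|\mathcal L^kg-\mu(g)\|\le C\rho_1^k\|g\|\qquad(k\ge0)
\end{equation}
with $C=2$ and $\rho_1=\theta$. The rest of this section uses only \eqref{eq:L}, \eqref{eq:gap} with some $\rho_1<1$, and the fact that $\mu$ has full support.

To see the Laplace transform of $S_k\varphi$, we twist the operator: $\mathcal L_zg=\mathcal L(e^{z\varphi}g)$ for $z\in\mathbb{C}$. By \eqref{eq:L} and induction, $\mathcal L_z^kg=\mathcal L^k(e^{zS_k\varphi}g)$, that is,
\[
\mathcal L_z^kg(y)=2^{-k}\sum_{|v|=k}e^{zS_k\varphi(vy)}g(vy).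
\]

\begin{lemma}\label{lem:spectral}
Fix $\rho_1<\rho<\rho'<1$. There are $\tau_0>0$ and, for $z$ in a neighborhood of $\{|z|\le\tau_0\}$, numbers $\lambda(z)$, functions $h_z\in\mathcal H$ and functionals $\nu_z\in\mathcal H^*$, all analytic in $z$ and real for real $z$, such that for $|z|\le\tau_0$, $g\in\mathcal H$ and $k\ge1$:
\begin{gather*}
\|\mathcal L_z^kg-\lambda(z)^k\nu_z(g)h_z\|\le C\rho^k\|g\|,\qquad\mathcal L_zh_z=\lambda(z)h_z,\qquad\nu_z(h_z)=1,\\
|\lambda(z)-1|<1-\rho',\qquad\|h_z\|\le C,\qquad|\nu_z(g)|\le C\|g\|,\qquad|\mu(h_z)-1|\le\tfrac12,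
\end{gather*}
and $\lambda(0)=1$, $h_0=1$, $\nu_0=\mu$. The function $P=\log\lambda$ satisfies $P(0)=P'(0)=0$ and $P''(0)=c^2$; in particular the limit defining $c^2$ exists.
\end{lemma}

\begin{proof}
By \eqref{eq:gap} the spectrum of $\mathcal L$ on $\mathcal H$ consists of the simple eigenvalue $1$, with projection $\Pi_0g=\mu(g)1$, and a subset of $\{|\zeta|\le\rho_1\}$. So the resolvent $(\zeta-\mathcal L)^{-1}$ is bounded on $\mathcal K=\{|\zeta|\ge\rho,\ |\zeta-1|\ge1-\rho'\}$. The map $z\mapsto\mathcal L_z$ is analytic in operator norm and $\|\mathcal L_z-\mathcal L\|\le\|\mathcal L\|(e^{|z|\|\varphi\|}-1)$. By the Neumann series, for small $|z|$ the resolvent $(\zeta-\mathcal L_z)^{-1}$ exists on $\mathcal K$, is uniformly bounded there, and is analytic in $z$. The discs $|\zeta|\le\rho$ and $|\zeta-1|\le1-\rho'$ are disjoint. Let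
\[
\Pi_z=\frac1{2\pi i}\oint_{|\zeta-1|=1-\rho'}(\zeta-\mathcal L_z)^{-1}d\zeta ,\qquad\text{so that}\qquad\mathcal L_z^k(1-\Pi_z)=\frac1{2\pi i}\oint_{|\zeta|=\rho}\zeta^k(\zeta-\mathcal L_z)^{-1}d\zeta
\]
by the holomorphic functional calculus, and $\|\mathcal L_z^k(1-\Pi_z)\|\le C\rho^k$. Two projections at distance less than $1$ are injective on each other's range and so have the same rank; hence $\Pi_z$ has rank one for small $|z|$. Put $h_z=\Pi_z1$ and take $\tau_0$ so small that also $|\mu(h_z)-1|\le\frac12$. Then $h_z$ spans the range of $\Pi_z$, so $\Pi_zg=\nu_z(g)h_z$ with $\nu_z(g)=\mu(\Pi_zg)/\mu(h_z)$, and $\nu_z(h_z)=1$. The range is invariant under $\mathcal L_z$, and the spectrum of the restriction lies inside the circle $|\zeta-1|=1-\rho'$; this gives $\lambda(z)=\mu(\mathcal L_zh_z)/\mu(h_z)$ with the stated properties. For real $z$ the operator $\mathcal L_z$ commutes with complex conjugation and the contour is symmetric, so $\Pi_z$ preserves real functions.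

Since $\Pi_z1=h_z$ and $|\lambda(z)|>\rho'$,
\begin{equation}\label{eq:mgf}
\int e^{zS_k\varphi}d\mu=\mu(\mathcal L_z^k1)=e^{kP(z)}\bigl(\mu(h_z)+O((\rho/\rho')^k)\bigr)\qquad(|z|\le\tau_0).
\end{equation}
For large $k$ the last factor has a bounded analytic logarithm, whose derivatives at $0$ are bounded by Cauchy's estimates. Taking the first two logarithmic derivatives of \eqref{eq:mgf} at $0$ gives $0=\mu(S_k\varphi)=kP'(0)+O(1)$ and $\mu((S_k\varphi)^2)=kP''(0)+O(1)$. This is where $\mu(\varphi)=0$ enters.
\end{proof}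

Putting $z=iu/\sqrt k$ in \eqref{eq:mgf} shows that $S_k\varphi/\sqrt k$ converges in law to $N(0,c^2)$. Hence, in an ASIP with rate $o(\sqrt n)$ the Brownian motion necessarily has variance $c^2$, which justifies the last sentence of Theorem~\ref{thm:optimal}(ii).

We also need the case $c=0$ and a Gaussian tail bound. Both come from a martingale decomposition. Let $\chi=\sum_{k\ge1}\mathcal L^k\varphi$, which converges in $\mathcal H$ by \eqref{eq:gap}, and let $\psi=\varphi+\chi-\chi\circ\sigma$. Since $\mathcal L\chi=\chi-\mathcal L\varphi$ and $\mathcal L(\chi\circ\sigma)=\chi$, we have $\mathcal L\psi=0$. Thus $\psi\circ\sigma^j$ is a function of $\sigma^jx$ whose conditional expectation given $\sigma^{j+1}x$ is $0$: for each $k$, the variables $\psi\circ\sigma^{k-1},\dots,\psi\circ\sigma,\psi$, in this order, are bounded martingale differences. They are orthogonal, and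
\[
S_k\varphi=S_k\psi+\chi\circ\sigma^k-\chi ,
\]
so $c^2=\mu(\psi^2)$.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}(i) and of Theorem~\ref{thm:main} for $c=0$]
If $c=0$, then $\psi=0$ everywhere, because $\psi$ is continuous and $\mu$ has full support. So $|S_n\varphi|\le2\|\chi\|_\infty$, and the ASIP holds with $W=0$.
\end{proof}

Azuma's inequality bounds a sum $M_k$ of $k$ martingale differences of modulus at most $b$ by $\mathbb{P}(|M_k|\ge t)\le2e^{-t^2/(2kb^2)}$. If $x\ge4\|\chi\|_\infty$ and $|S_k\varphi|\ge x$, then $|S_k\psi|\ge x/2$. Hence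
\begin{equation}\label{eq:azuma}
\mu(|S_k\varphi|\ge x)\le2e^{-x^2/(Ck)}\qquad(k\ge1,\ x\ge C).
\end{equation}

\emph{From now on $c>0$.}

\section{Blocks and factorization}\label{sec:blocks}

Fix a large $n$ and put $q=\lceil A\log n\rceil$, $p=3q$. Let $N=2^M$ be the smallest power of $2$ with $Np\ge n$; then $Np<2n$ and $N\le n$. To make far-away blocks independent we truncate the observable: $\varphi_q(x)=\varphi(x_0\dots x_{q-1}0^\infty)$ depends on $q$ digits and $|\varphi-\varphi_q|\le C\theta^q$. For $A$ large,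
\begin{equation}\label{eq:trunc}
|S_k\varphi-S_k\varphi_q|\le2n\,C\theta^q\le1\qquad(k\le2n).
\end{equation}
This is the first reason for $q\asymp\log n$, and it uses the H\"older condition. Cut the digits into separators $w_i$ of length $q$ and fillers $v_i$ of length $2q$ (see Figure~\ref{fig:blocks} below):
\[
w_i=(x_{ip},\dots,x_{ip+q-1}),\qquad v_i=(x_{ip+q},\dots,x_{(i+1)p-1}),\qquad X_i=\sum_{k=ip}^{(i+1)p-1}\varphi_q\circ\sigma^k .
\]
Then $S_{jp}\varphi_q=\sum_{i<j}X_i$, and $X_i$ is a function of $(w_i,v_i,w_{i+1})$ with $|X_i|\le Cq$. The $w_i$ are i.i.d., and given $\mathbf w=(w_0,\dots,w_N)$ the $X_i$ are independent. Let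
\[
F_{w,w'}(u)=\mathbb{E}\bigl[e^{iuX_i}\mid w_i=w,\ w_{i+1}=w'\bigr].
\]

The first $q$ terms of a block are nearly determined by $w_i$, and we isolate their sum. If $|w|=q$ and $y,y'$ agree in $j\ge0$ places, then
\begin{equation}\label{eq:distortion}
|S_q\varphi(wy)-S_q\varphi(wy')|\le\sum_{k<q}C\theta^{q-k+j}\le C\theta^j .
\end{equation}
Put
\[
b_w=S_q\varphi(w0^\infty),\qquad\alpha_w(z)=\nu_z\bigl(e^{z(S_q\varphi(w\,\cdot)-b_w)}\bigr),\qquad\beta_w(z)=h_z(w0^\infty).
\]
By \eqref{eq:distortion}, $\|S_q\varphi(w\,\cdot)-b_w\|\le C$, so $\|e^{iuS_q\varphi(w\,\cdot)}\|\le C$ for real $|u|\le\tau_0$. The functions $\alpha_w,\beta_w$ are analytic and bounded by $C$ on $|z|<\tau_0$, real on the real axis, and equal to $1$ at $0$. By Cauchy's estimate,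
\begin{equation}\label{eq:alphabeta}
|\alpha_w(z)-1|\le C|z|,\qquad|\beta_w(z)-1|\le C|z|\qquad(|z|\le\tau_0/2),
\end{equation}
uniformly in $w$ and $q$. They play the role of $a_0,a_1$ in Section~\ref{sec:example}, and the next two lemmas are the factorization and the identity $\frac12(a_0^2+a_1^2)=1$.

\begin{lemma}\label{lem:factor}
For real $|u|\le\tau_0$,
\[
\bigl|F_{w,w'}(u)-\lambda(iu)^{2q}e^{iub_w}\alpha_w(iu)\beta_{w'}(iu)\bigr|\le Ce^{-\delta q}.
\]
\end{lemma}

\begin{proof}
Let $y'=w'0^\infty$. Given $w_i=w$ and $w_{i+1}=w'$, the points $\sigma^{ip+k}x$ and $\sigma^k(wv_iy')$ agree in $q$ places for $k<p$, so $|X_i-S_p\varphi(wv_iy')|\le Cq\theta^q$. Write $S_p\varphi(wvy')=S_q\varphi(wvy')+S_{2q}\varphi(vy')$ and $g=e^{iuS_q\varphi(w\,\cdot)}$. Averaging over $v\in\{0,1\}^{2q}$ and using Lemma~\ref{lem:spectral},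
\[
2^{-2q}\sum_ve^{iuS_p\varphi(wvy')}=\mathcal L_{iu}^{2q}g(y')=\lambda(iu)^{2q}\nu_{iu}(g)h_{iu}(y')+O(\rho^{2q}),
\]
and $\nu_{iu}(g)=e^{iub_w}\alpha_w(iu)$, $h_{iu}(y')=\beta_{w'}(iu)$.
\end{proof}

\begin{lemma}\label{lem:average}
For real $|u|\le\tau_0$,
\[
\bigl|\mathbb{E}\bigl[e^{iub_{w_0}}\alpha_{w_0}(iu)\beta_{w_0}(iu)\bigr]-\lambda(iu)^q\bigr|\le C\theta^q .
\]
\end{lemma}

\begin{proof}
The expectation equals $2^{-q}\sum_w\nu_{iu}\bigl(e^{iuS_q\varphi(w\,\cdot)}h_{iu}(w0^\infty)\bigr)$. If $y,y'$ agree in $j$ places, then $wy,wy'$ agree in $q+j$ places, so $\|h_{iu}(w\,\cdot)-h_{iu}(w0^\infty)\|\le C\theta^q$. Hence, up to $O(\theta^q)$, the expectation equals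
\[
\nu_{iu}\Bigl(2^{-q}\sum_we^{iuS_q\varphi(w\,\cdot)}h_{iu}(w\,\cdot)\Bigr)=\nu_{iu}(\mathcal L_{iu}^qh_{iu})=\lambda(iu)^q .\qedhere
\]
\end{proof}

\section{Probability laws with prescribed low frequencies}\label{sec:saddle}

We want laws whose characteristic functions are close to $\lambda(iu)^q\alpha_w(iu)$ and $\lambda(iu)^q\beta_w(iu)$ for small $u$ and have Gaussian decay for all $u$. To get the decay we set aside a quarter of the variance as an independent Gaussian summand; this needs $c>0$. Let
\[
\kappa=c^2/4,\qquad\Psi(z)=P(z)-\kappa z^2/2 .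
\]
By Lemma~\ref{lem:spectral} and \eqref{eq:alphabeta} we can fix $\tau\in(0,\tau_0/4]$ such that $|P''(z)-c^2|\le3c^2/32$, $|\alpha_w(z)-1|\le\frac12$ and $|\beta_w(z)-1|\le\frac12$ for $|z|\le2\tau$ and all $w,q$. Let $\mathfrak B$ be the class of functions $B$ that are analytic on $|z|<2\tau$, real on the real axis, with $B(0)=1$ and $|B-1|\le\frac12$. Thus $\alpha_w,\beta_w,1\in\mathfrak B$, and the derivatives of any fixed order of $B\in\mathfrak B$, $P$ and $\Psi$ are bounded by $C$ on $|z|\le\frac32\tau$.

In this section $(V,v)$ is either $(P,c^2)$ or $(\Psi,3c^2/4)$. In both cases $V$ is real on the real axis, $V(0)=V'(0)=0$, and $|V''-v|\le v/8$ on $|z|\le2\tau$. For real $|s|\le\tau/2$, $|u|\le\tau$, Taylor's formula gives $V(s+iu)=V(s)+iuV'(s)-u^2\int_0^1(1-t)V''(s+itu)\,dt$, and therefore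
\begin{equation}\label{eq:convex}
\mathrm{Re}\,V(s+iu)\le V(s)-\tfrac7{16}vu^2,\qquad0\le V(s)\le\tfrac9{16}vs^2 .
\end{equation}
In particular $|\lambda(iu)|\le e^{-7c^2u^2/16}\le1$ for $|u|\le\tau$.

Put $\varepsilon_0=c^2\tau/4$. The function $V'$ is increasing on $[-\tau/2,\tau/2]$ with $|V'(s)|\ge\frac78v|s|$, and $\frac78v\cdot\frac\tau2>\varepsilon_0$. So for $|a|\le\varepsilon_0$ the equation $V'(\vartheta)=a$ has a unique solution $\vartheta=\vartheta(a)$ in $[-\tau/2,\tau/2]$; it has the sign of $a$, and $|\vartheta|\le8|a|/(7v)$. The Legendre transform $V^*(a)=a\vartheta-V(\vartheta)=\max_{|s|\le\tau/2}(as-V(s))$ satisfies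
\begin{equation}\label{eq:legendre}
\frac{4a^2}{9v}\le V^*(a)\le\frac{8a^2}{7v},\qquad(V^*)'=\vartheta,\qquad(V^*)''=\frac1{V''(\vartheta)} ,
\end{equation}
where the lower bound comes from $s=8a/(9v)$ and \eqref{eq:convex}, and the upper bound from $V\ge0$.

\begin{lemma}\label{lem:saddle}
Let $k\ge C$ and $x\in\mathbb{R}$.
\begin{itemize}
\item[(a)] If $B\in\mathfrak B$, $|x|\le\varepsilon_0k$, $a=x/k$ and $\vartheta=\vartheta(a)$, then, uniformly in $B$ and $x$,
\[
\frac1{2\pi}\int_{-\tau}^\tau e^{-iux+kV(iu)}B(iu)\,du=e^{-kV^*(a)}\frac{B(\vartheta)}{\sqrt{2\pi kV''(\vartheta)}}\bigl(1+O(1/k)\bigr)+O(e^{-\delta k}).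
\]
\item[(b)] If $B$ is analytic on $|z|<2\tau$, $|B|\le b$ on $|z|\le\frac32\tau$, and $|x|\ge\varepsilon_0k$, then $\bigl|\int_{-\tau}^\tau e^{-iux+kV(iu)}B(iu)\,du\bigr|\le Cbe^{-\delta k}$.
\end{itemize}
\end{lemma}

\begin{proof}
The integral is $\frac1i\int e^{-zx+kV(z)}B(z)\,dz$ over the segment from $-i\tau$ to $i\tau$. For $|s_0|\le\tau/2$ with $s_0x\ge0$, deform the segment to the path $-i\tau\to s_0-i\tau\to s_0+i\tau\to i\tau$, which lies in $|z|\le\frac32\tau$. On the horizontal parts $z=s\pm i\tau$ we have $|e^{-zx}|=e^{-sx}\le1$ and, by \eqref{eq:convex}, $\mathrm{Re}\,V(z)\le(\frac9{64}-\frac7{16})v\tau^2<0$. They contribute $O(e^{-\delta k}\sup|B|)$.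

(a) Take $s_0=\vartheta$, the saddle point. Since $x=kV'(\vartheta)$, the vertical part equals
\[
e^{-kV^*(a)}\int_{-\tau}^\tau e^{kQ(u)}B(\vartheta+iu)\,du,\qquad Q(u)=V(\vartheta+iu)-V(\vartheta)-iuV'(\vartheta),
\]
and $\mathrm{Re}\,Q(u)\le-\frac7{16}vu^2$. Write $kQ(u)=-\frac k2V''(\vartheta)u^2+E(u)$, where $E(u)=-\frac{ik}6V'''(\vartheta)u^3+O(ku^4)$ and so $|E(u)|\le Ck|u|^3$. From $|e^E-1-E|\le\frac12|E|^2\max(1,e^{\mathrm{Re}\,E})$ and $\frac12V''(\vartheta)\ge\frac7{16}v$ we get
\[
e^{-kV''(\vartheta)u^2/2}\,|e^E-1-E|\le Ck^2u^6e^{-7vku^2/16},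
\]
whose integral is $O(k^{-3/2})$. So we may replace $e^E$ by $1+E$. Next,
\[
(1+E)B(\vartheta+iu)=B(\vartheta)+\Bigl[iuB'(\vartheta)-\tfrac{ik}6V'''(\vartheta)u^3B(\vartheta)\Bigr]+O(u^2+ku^4).
\]
Against the even weight $e^{-kV''(\vartheta)u^2/2}$ the odd bracket integrates to $0$, the remainder to $O(k^{-3/2})$, and the constant to $B(\vartheta)\sqrt{2\pi/(kV''(\vartheta))}+O(e^{-\delta k})$. As $B(\vartheta)\ge\frac12$, the errors are $O(1/k)$ relative to the main term. Divide by $2\pi$.

(b) Take $|s_0|=\min(\tau/2,8\varepsilon_0/(9v))$ with the sign of $x$. On the vertical part the integrand is at most $b\exp(-|s_0|\varepsilon_0k+\frac9{16}vs_0^2k)\le be^{-|s_0|\varepsilon_0k/2}$.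
\end{proof}

The cancellation of the odd terms matters: the dyadic coupling needs relative error $O(1/k)$, not $O(k^{-1/2})$. In the next lemma we use only that the main term in (a) is positive.

\begin{lemma}\label{lem:surrogate}
For $k\ge C$ and $B\in\mathfrak B$ there is a probability law $r$ on $\mathbb{R}$, the law of $\xi+\sqrt{\kappa k}\,\mathcal N$ with $|\xi|\le\varepsilon_0k$ and $\mathcal N$ standard normal independent of $\xi$, such that
\begin{itemize}
\item[(i)] $|\hat r(u)|\le e^{-\kappa ku^2/2}$ for all $u\in\mathbb{R}$;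
\item[(ii)] $|\hat r(u)-\lambda(iu)^kB(iu)|\le Ce^{-\delta k}$ for $|u|\le\tau/2$;
\item[(iii)] $\mathbb{P}(|\xi|>x)\le Ce^{-x^2/(Ck)}+Ce^{-\delta k}$ for $x\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\eta$ be a fixed smooth even function with $0\le\eta\le1$, $\eta=1$ on $|u|\le\tau/2$ and $\eta=0$ on $|u|\ge\tau$. Put $\Upsilon(u)=e^{k\Psi(iu)}B(iu)$ for $|u|\le\tau$, and $r_0(x)=\frac1{2\pi}\int\eta(u)\Upsilon(u)e^{-iux}du$. Since $\Psi$ and $B$ are real on the real axis, $\Upsilon(-u)=\overline{\Upsilon(u)}$, so $r_0$ is real. By \eqref{eq:convex}, on $\tau/2\le|u|\le\tau$ the functions $\Upsilon$, $\eta\Upsilon$ and their first two derivatives are $O(k^2e^{-\delta k})=O(e^{-\delta k})$, so the cutoff can be removed at this cost.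

For $|x|\le\varepsilon_0k$, Lemma~\ref{lem:saddle}(a) with $V=\Psi$ and \eqref{eq:legendre} give
\begin{equation}\label{eq:r0}
-Ce^{-\delta k}\le r_0(x)\le C\bigl(k^{-1/2}e^{-x^2/(Ck)}+e^{-\delta k}\bigr).
\end{equation}
For $|x|\ge\varepsilon_0k$ we need an integrable bound. Integrating by parts twice, $x^2r_0(x)=-\frac1{2\pi}\int(\eta\Upsilon)''e^{-iux}du=-\frac1{2\pi}\int_{-\tau}^\tau\Upsilon''e^{-iux}du+O(e^{-\delta k})$. Here $\Upsilon''(u)=e^{k\Psi(iu)}B_2(iu)$ with $B_2=-[(k\Psi')^2B+k\Psi''B+2k\Psi'B'+B'']$, and $|B_2|\le Ck^2$ on $|z|\le\frac32\tau$. Lemma~\ref{lem:saddle}(b) gives $|r_0(x)|\le Ce^{-\delta k}x^{-2}$.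

So $r_0$ is integrable, $\hat r_0=\eta\Upsilon$ by Fourier inversion, and $\int r_0=1$. Let $r_+=\max(r_0,0)1_{\{|x|\le\varepsilon_0k\}}$. The two bounds give $\|r_+-r_0\|_{L^1}\le Ce^{-\delta k}$, hence $\int r_+=1+O(e^{-\delta k})$, and $r_1=r_+/\int r_+$ is a probability density with $\|r_1-r_0\|_{L^1}\le Ce^{-\delta k}$. Let $\xi$ have density $r_1$. Then $\hat r(u)=\hat r_1(u)e^{-\kappa ku^2/2}$, which gives (i). For $|u|\le\tau/2$, $\hat r(u)=\Upsilon(u)e^{-\kappa ku^2/2}+O(e^{-\delta k})$ and $\Psi(iu)-\kappa u^2/2=P(iu)$, which gives (ii). Integrating the upper bound in \eqref{eq:r0} over $x<|t|\le\varepsilon_0k$ gives (iii).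
\end{proof}

\section{Reduction to independent smooth blocks}\label{sec:iid}

Let $r_w$ and $l_w$ be the laws given by Lemma~\ref{lem:surrogate} for $k=q$ and $B=\alpha_w$, $B=\beta_w$ respectively. Let $w_0,\dots,w_N$ be i.i.d.\ uniform on $\{0,1\}^q$ and, given $\mathbf w$, let $R_i\sim r_{w_i}$, $L_i\sim l_{w_i}$ ($0\le i\le N$) be independent. For $0\le i<N$ put
\[
Y_i=b_{w_i}+R_i+L_{i+1},\qquad D_i=L_i+b_{w_i}+R_i .
\]
Given $\mathbf w$ the $Y_i$ are independent. The $D_i$ are i.i.d., and
\begin{equation}\label{eq:telescope}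
\sum_{i<j}Y_i=\sum_{i<j}D_i+L_j-L_0 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.6cm]
\foreach \a/\t in {0/{w_i},3/{w_{i+1}},6/{w_{i+2}}}{\draw[fill=gray!25] (\a,0) rectangle ++(1,1); \node at (\a+0.5,0.5) {$\t$};}
\foreach \a/\t in {1/{v_i},4/{v_{i+1}}}{\draw (\a,0) rectangle ++(2,1); \node at (\a+1,0.5) {$\t$};}
\draw[|-|] (0,1.5)--(4,1.5) node[pos=0.35,above] {$X_i$};
\draw[|-|] (3,2.2)--(7,2.2) node[midway,above] {$X_{i+1}$};
\foreach \a/\t in {0/{b_{w_i}},1/{R_i},2/{L_{i+1}},3/{b_{w_{i+1}}},4/{R_{i+1}},5/{L_{i+2}}}{\node at (\a+0.5,-0.6) {$\t$};}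
\draw[|-|] (0,-1.3)--(3,-1.3) node[pos=0.3,below] {$Y_i$};
\draw[|-|] (3,-1.3)--(6,-1.3) node[pos=0.85,below] {$Y_{i+1}$};
\draw[|-|] (2,-2.3)--(5,-2.3) node[midway,below] {$D_{i+1}$};
\end{tikzpicture}
\caption{Separators $w_i$ of length $q$ and fillers $v_i$ of length $2q$. Above: the digits on which the block sums $X_i$, $X_{i+1}$ depend overlap in the separator $w_{i+1}$. Below: $X_i$ is imitated by $Y_i=b_{w_i}+R_i+L_{i+1}$, and the same terms, regrouped around one separator, form the independent variables $D_i$.}\label{fig:blocks}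
\end{figure}

The conditional characteristic function of $Y_i$ given $w_i=w$, $w_{i+1}=w'$ is $\widetilde F_{w,w'}(u)=e^{iub_w}\hat r_w(u)\hat l_{w'}(u)$. By Lemma~\ref{lem:surrogate}, Lemma~\ref{lem:factor}, and the bounds $|\lambda(iu)|\le1$, $|\alpha_w|\le\frac32$,
\begin{equation}\label{eq:Ftilde}
|\widetilde F_{w,w'}(u)|\le e^{-\kappa qu^2}\quad(u\in\mathbb{R}),\qquad|F_{w,w'}(u)-\widetilde F_{w,w'}(u)|\le Ce^{-\delta q}\quad(|u|\le\tau/2).
\end{equation}

We compare two random vectors in $\mathbb{R}^N$, defined on two spaces. The first space carries the fair digits $x$, i.i.d.\ $N(0,q)$ variables $Z_1,\dots,Z_N$ independent of all else, and a variable $Y^\circ$ whose conditional law given $x$ is that of $Y_0$ given $(w_0,w_1)$. The second carries $(\mathbf w,R,L)$ and independent noises $\widetilde Z_1,\dots,\widetilde Z_N$ with the same law. For $1\le j\le N$,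
\[
T_j=Y^\circ+\sum_{1\le i<j}X_i+Z_j,\qquad\widetilde T_j=\sum_{0\le i<j}Y_i+\widetilde Z_j .
\]
The block $X_0$ has no smooth block to its left, so it is exchanged for $Y^\circ$ by hand.

\begin{lemma}\label{lem:tv}
$\|\mathrm{law}(T)-\mathrm{law}(\widetilde T)\|_{TV}\le CNe^{-\delta q}$.
\end{lemma}

\begin{proof}
The law of $\mathbf w$ is the same on both spaces, so it suffices to bound the distance of the conditional laws given $\mathbf w$, uniformly in $\mathbf w$. Fix $\mathbf w$ and take independent variables $X_k,Y_k,Z_j$ with their conditional laws. For $1\le i\le N$ let $T^{(i)}_j=\sum_{k<j}\Omega^{(i)}_k+Z_j$ with $\Omega^{(i)}_k=Y_k$ for $k<i$ and $\Omega^{(i)}_k=X_k$ for $k\ge i$. Then $T^{(1)}\sim T$ and $T^{(N)}\sim\widetilde T$. Fix $1\le i<N$ and put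
\[
U=(Y_{i-1}+Z_i,\ Y_{i-1}+X_i),\qquad U'=(Y_{i-1}+Z_i,\ Y_{i-1}+Y_i).
\]
With $\Sigma_0=\sum_{k<i-1}Y_k$, the coordinates of $T^{(i)}$ are $\sum_{k<j}Y_k+Z_j$ for $j<i$, which does not involve $Y_{i-1}$; then $\Sigma_0+U_1$ for $j=i$; and $\Sigma_0+U_2+\sum_{i<k<j}X_k+Z_j$ for $j>i$. The vector $T^{(i+1)}$ is given by the same formulas with $U'$ in place of $U$. The other variables ($Y_k$ with $k<i-1$, $X_k$ with $k>i$, $Z_j$ with $j\ne i$) are independent of $U$ and $U'$. So it suffices to bound the distance between the laws of $U$ and $U'$ by $Ce^{-\delta q}$.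

Let $G,F,\widetilde F$ be the characteristic functions of $Y_{i-1},X_i,Y_i$. Those of $U$ and $U'$ at $(s,u)$ are $G(s+u)e^{-qs^2/2}F(u)$ and $G(s+u)e^{-qs^2/2}\widetilde F(u)$. By \eqref{eq:Ftilde},
\[
|G(s+u)|e^{-qs^2/2}\le e^{-q[\kappa(s+u)^2+s^2/2]}\le e^{-\delta q(s^2+u^2)},
\]
because the quadratic form is positive definite; without the noise $Z_i$ it would vanish on the line $s=-u$. Hence $U$ and $U'$ have densities, and by Fourier inversion these differ everywhere by at most
\[
\iint e^{-\delta q(s^2+u^2)}|F(u)-\widetilde F(u)|\,ds\,du\le Ce^{-\delta q},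
\]
where we use the second bound in \eqref{eq:Ftilde} for $|u|\le\tau/2$ and $|F-\widetilde F|\le2$ for $|u|>\tau/2$. Each coordinate of $U,U'$ is a variable bounded by $Cq$ plus a centered Gaussian of variance at most $Cq$, so both laws give mass at most $Ce^{-q}$ to the complement of $[-q^2,q^2]^2$. The distance is at most $Cq^4e^{-\delta q}+Ce^{-q}\le Ce^{-\delta q}$.
\end{proof}

We collect what the rest of the proof needs to know about $(D_i)$. Let $\ell_r=2^rp$ for $0\le r\le M$, so $p\le\ell_r<2n$, and let $g_r$ be the density of $\sum_{i<2^r}D_i$. It is continuous and strictly positive, since $D_i$ has an independent Gaussian summand. Let $I=P^*$ be the Legendre transform of $P$ on $[-\varepsilon_0,\varepsilon_0]$. By \eqref{eq:legendre}, $I(0)=I'(0)=0$, $I''(0)=c^{-2}$, $\frac8{9c^2}\le I''\le\frac8{7c^2}$, and since $I''=1/P''(\vartheta)$ and $\vartheta'=I''$, the derivatives of $I$ of any fixed order are bounded by $C$.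

\begin{proposition}\label{prop:blocks}
There is a constant $C_1$ depending only on $\varphi$ such that, for $\Lambda$ large, $A$ large and $n\ge n_0$, the following holds.
\begin{itemize}
\item[(a)] There is a coupling of $x\sim\mu$ and $(D_i)_{i<N}$ with
\[
\mathbb{P}\Bigl(\max_{1\le j\le N}\Bigl|S_{jp}\varphi_q-\sum_{i<j}D_i\Bigr|>C_1\sqrt{q\log n}\Bigr)\le n^{-9}.
\]
\item[(b)] For $0\le r\le M$, $\ \mathbb{P}\bigl(\bigl|\sum_{i<2^r}D_i\bigr|>\Lambda\sqrt{\ell_r\log n}\bigr)\le n^{-8}$.
\item[(c)] For $0\le r\le M$ and $|x|\le4\Lambda\sqrt{\ell_r\log n}$ we have $|x|/\ell_r\le\varepsilon_0$ and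
\[
g_r(x)=\sqrt{\frac{I''(x/\ell_r)}{2\pi\ell_r}}\;e^{-\ell_rI(x/\ell_r)}\bigl(1+O(1/\ell_r)\bigr).
\]
\end{itemize}
\end{proposition}

The order of the parameters comes from here. The expansion (c) must cover the range (b), down to $r=0$, and it holds only for slopes $|x|/\ell_r\le\varepsilon_0$. This requires $\Lambda/\sqrt A$ small, so $\Lambda$, and hence $C_1$, must not depend on $A$. The trivial bound $|X_i|\le Cq$ is therefore not enough in (a), and we use \eqref{eq:azuma}.

\begin{proof}
(a) For $A$ large the distance in Lemma~\ref{lem:tv} is at most $Cn^{1-\delta A}\le n^{-10}$. Couple $T$ and $\widetilde T$ maximally and glue both spaces to this coupling. The variables of each space keep their joint law (the separators of the two spaces need not agree), and $T=\widetilde T$ outside an event of probability $n^{-10}$. On $\{T=\widetilde T\}$, by \eqref{eq:telescope},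
\[
S_{jp}\varphi_q-\sum_{i<j}D_i=X_0-Y^\circ-Z_j+\widetilde Z_j+L_j-L_0 .
\]
We claim that for a constant $K$ depending only on $\varphi$, each of the six terms exceeds $K\sqrt{q\log n}$ in modulus with probability at most $n^{-12}$. For $Z_j,\widetilde Z_j$ this is the Gaussian tail. For a variable with law $l_w$ or $r_w$, the Gaussian tail and Lemma~\ref{lem:surrogate}(iii) bound the probability by $Cn^{-K^2/C}+Cn^{-\delta A}$, uniformly in $w$. We have $X_0=S_p\varphi+O(1)$ by \eqref{eq:trunc} and $b_{w_0}=S_q\varphi+O(1)$ by \eqref{eq:distortion}, so \eqref{eq:azuma} bounds their tails by $2n^{-K^2/C}$. Finally $Y^\circ$ has the law of $b_{w_0}+R_0+L_1$. A union bound over $j\le N\le n$ gives failure probability at most $n^{-10}+6n^{-11}\le n^{-9}$ with $C_1=6K$.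

(b) Let $\Lambda\ge2C_1$. In the coupling (a), outside probability $n^{-9}$, \eqref{eq:trunc} gives $|\sum_{i<2^r}D_i|\le|S_{\ell_r}\varphi|+1+\frac\Lambda2\sqrt{\ell_r\log n}$. By \eqref{eq:azuma}, $\mu(|S_{\ell_r}\varphi|>\frac\Lambda4\sqrt{\ell_r\log n})\le2n^{-\Lambda^2/C}\le n^{-9}$ for $\Lambda$ large.

(c) The characteristic function of $D_0$ is $\widehat D(u)=\mathbb{E}[\hat l_{w_0}(u)e^{iub_{w_0}}\hat r_{w_0}(u)]$. By Lemma~\ref{lem:surrogate}(i), $|\widehat D(u)|\le e^{-\kappa qu^2}$ for all $u$. By Lemma~\ref{lem:surrogate}(ii) and Lemma~\ref{lem:average}, for $|u|\le\tau/2$,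
\[
\widehat D(u)=\lambda(iu)^{2q}\,\mathbb{E}\bigl[e^{iub_{w_0}}\alpha_{w_0}(iu)\beta_{w_0}(iu)\bigr]+O(e^{-\delta q})=\lambda(iu)^p+O(e^{-\delta q}).
\]
Since $|s^m-t^m|\le m|s-t|$ for $|s|,|t|\le1$, we get $|\widehat D^{2^r}-\lambda(iu)^{\ell_r}|\le Cne^{-\delta q}$ for $|u|\le\tau/2$. The integrals of $|\widehat D|^{2^r}$ over $|u|>\tau/2$ and of $|\lambda(iu)|^{\ell_r}$ over $\tau/2<|u|\le\tau$ are $O(e^{-\delta q})$. By Fourier inversion,
\[
g_r(x)=\frac1{2\pi}\int_{-\tau}^\tau e^{-iux+\ell_rP(iu)}du+O(ne^{-\delta q}).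
\]
For $x$ in the given range, $|x|/\ell_r\le4\Lambda/\sqrt{3A}\le\varepsilon_0$ if $A$ is large. Lemma~\ref{lem:saddle}(a) with $V=P$, $B=1$, $k=\ell_r$ gives the stated main term with relative error $O(1/\ell_r)$ and absolute error $O(ne^{-\delta q})=O(n^{1-\delta A})$. By \eqref{eq:legendre}, $\ell_rI(x/\ell_r)\le Cx^2/\ell_r\le C\Lambda^2\log n$, so the main term is at least $n^{-1-C\Lambda^2}$. For $A$ large the absolute error is at most $1/(2n)\le1/\ell_r$ times the main term.
\end{proof}

\section{A quantile lemma}\label{sec:quantile}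

Two laws on an interval with positive continuous densities are coupled by the increasing map that matches their distribution functions. We need to know how far this map moves points when the first density is the standard normal density $\gamma(t)=e^{-t^2/2}/\sqrt{2\pi}$ and the second is $\gamma e^\epsilon$ with $|\epsilon(t)|$ of order $d|t|^j$. Matching the tails, $\gamma(H)e^{\epsilon}\approx\gamma(t)$, suggests $t\,|H-t|\approx d|t|^j$: one power of $t$ is gained. This is correct as long as $d|t|^j$ is small compared with $t^2$.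

\begin{lemma}\label{lem:quantile}
There are absolute constants $K,d_0,\eta_0>0$ with the following property. Let $j\in\{3,4\}$, $t_0\ge4$, $0<d\le d_0$ and $dt_0^{\,j-2}\le\eta_0$. Let $\epsilon$ be continuous on $[-t_0,t_0]$ with $|\epsilon(t)|\le d(1+|t|^j)$. Let $H$ be the increasing bijection of $[-t_0,t_0]$ that pushes the probability density proportional to $\gamma$ to the one proportional to $\gamma e^\epsilon$. Then $|H(t)-t|\le Kd(1+|t|^{j-1})$ for $|t|\le t_0$.
\end{lemma}

\begin{proof}
Put $\omega(t)=d(1+|t|^j)$, so $\omega(t)\le d_0+\eta_0t^2$ for $|t|\le t_0$. Define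
\begin{gather*}
K_0=\max_{j=3,4}\int_{\mathbb{R}}\gamma(t)(1+|t|^j)e^{1+t^2/4}dt,\qquad K_1=1+4K_0,\qquad\gamma_*=\tfrac12\gamma(4),\\
K=\max\Bigl(3K_1,\frac{K_0K_1}{\gamma_*}\Bigr),\qquad d_0=\min\Bigl(\frac1{4K},\frac{\log2}{257K_1}\Bigr),\qquad\eta_0=\frac1{12K}.
\end{gather*}
Then $\omega\le K_1\omega\le1+t^2/4$ on $[-t_0,t_0]$.

\emph{Normalization.} Let $m_0=\int_{-t_0}^{t_0}\gamma\ge\frac12$ and $m_1=\int_{-t_0}^{t_0}\gamma e^\epsilon$. From $|e^\epsilon-1|\le\omega e^\omega$ we get $|m_1-m_0|\le K_0d$, so $|m_1/m_0-1|\le2K_0d\le\frac12$ and $|\log(m_1/m_0)|\le4K_0d$. Put $\tilde\epsilon=\epsilon-\log(m_1/m_0)$; then $|\tilde\epsilon|\le K_1\omega$ and $\gamma e^{\tilde\epsilon}$ has total mass $m_0$. With the strictly decreasing tails $\mathcal T_0(t)=\int_t^{t_0}\gamma$ and $\mathcal T_1(t)=\int_t^{t_0}\gamma e^{\tilde\epsilon}$, the map $H$ is defined by $\mathcal T_1(H(t))=\mathcal T_0(t)$. Replacing $\epsilon(t)$ by $\epsilon(-t)$ replaces $H(t)$ by $-H(-t)$, so we may assume $t\ge0$.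

\emph{The range $0\le t\le3$.} We have $|\mathcal T_1(H(t))-\mathcal T_1(t)|=|\mathcal T_0(t)-\mathcal T_1(t)|\le\int\gamma K_1\omega e^{K_1\omega}\le K_0K_1d\le K\gamma_*d\le\gamma_*/4$. On $[-4,4]$ we have $K_1\omega\le257K_1d_0\le\log2$, so $\gamma e^{\tilde\epsilon}\ge\gamma_*$. As $[t-1,t+1]\subset[-4,4]$, the case $|H(t)-t|>1$ is impossible, and then $\gamma_*|H(t)-t|\le K\gamma_*d$.

\emph{The range $3\le t\le t_0$.} Put $\Delta(w)=Kd(1+w^{j-1})$. For $3\le w\le t_0$:
\begin{gather*}
\Delta(w)\le Kd_0+K\eta_0w\le\tfrac14+\tfrac w{12}\le\tfrac w6,\qquad w\Delta(w)=Kd(w+w^j)\ge K\omega(w)\ge3K_1\omega(w),\\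
0\le\Delta'(w)=Kd(j-1)w^{j-2}\le\min\bigl(\tfrac14,\tfrac13w\Delta(w)\bigr),\qquad\omega(w+\Delta(w))\le(\tfrac76)^4\omega(w)\le2\omega(w),
\end{gather*}
where the bounds on $\Delta'$ use $3K\eta_0=\frac14$ and $j-1\le3\le w^2/3$.

Upper bound. If $t+\Delta(t)\ge t_0$ there is nothing to prove. Otherwise let $w_0\in(t,t_0)$ solve $w_0+\Delta(w_0)=t_0$ and substitute $w+\Delta(w)$ for the variable of integration:
\[
\mathcal T_1(t+\Delta(t))\le\int_t^{w_0}\gamma(w)\,e^{-w\Delta+2K_1\omega(w)+\Delta'}dw\le\mathcal T_0(t),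
\]
since $\gamma(w+\Delta)\le\gamma(w)e^{-w\Delta}$, $1+\Delta'\le e^{\Delta'}$, and $-w\Delta+\Delta'+2K_1\omega\le-\frac23w\Delta+2K_1\omega\le0$. Hence $H(t)\le t+\Delta(t)$.

Lower bound. The map $w\mapsto w-\Delta(w)$ is increasing on $[t,t_0]$ with $0<w-\Delta(w)\le w$, so
\[
\mathcal T_1(t-\Delta(t))\ge\int_t^{t_0}\gamma(w)\,e^{w\Delta-\Delta^2/2-K_1\omega(w)}(1-\Delta')\,dw\ge\mathcal T_0(t),
\]
since $\Delta^2/2\le w\Delta/12$, $\log(1-\Delta')\ge-\frac43\Delta'\ge-\frac49w\Delta$, and $(1-\frac1{12}-\frac49)w\Delta\ge\frac13w\Delta\ge K_1\omega$. Hence $H(t)\ge t-\Delta(t)$.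
\end{proof}

\section{The dyadic coupling}\label{sec:dyadic}

\begin{proposition}\label{prop:dyadic}
For $\Lambda$ large, $A$ large and $n\ge n_0$ there is a coupling of $(D_i)_{i<N}$ with i.i.d.\ variables $G_i\sim N(0,c^2p)$, $i<N$, such that
\[
\mathbb{P}\Bigl(\max_{j\le N}\Bigl|\sum_{i<j}(D_i-G_i)\Bigr|>C_A\log n\Bigr)\le n^{-5}.
\]
\end{proposition}

Coupling $D_i$ with $G_i$ one at a time would let $N$ errors accumulate. Instead both sequences are generated from the top: first the total sum, then its split between the two halves, and so on, with the same normal variable driving the same split on both sides. A partial sum is then affected by only $M\le2\log n$ splits. One split of a node of length $2\ell$ and sum $s$, driven by $\zeta$, produces an error of order $|s||\zeta|/\sqrt\ell$, because the conditional variance depends on the slope. This is typically $O(1)$, but among all nodes it reaches $\log n$, and bounding each split by the worst case gives $(\log n)^2$. The point is to bound the sum of the errors along each branch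 of the tree.

\begin{proof}
Consider the binary tree whose nodes are the dyadic subintervals $J$ of $\{0,\dots,N-1\}$. A node with $2^r$ elements has \emph{level} $r$ and \emph{length} $\ell_J=\ell_r$. Let $\zeta_*$ and $\zeta_J$, for $J$ not a leaf, be i.i.d.\ standard normal, each accompanied by its own independent uniform variable, used for all further draws. Put $t_*=2\Lambda\sqrt{\log n}/c$.

\medskip\noindent\emph{Gaussian side.} The root gets $s^G=c\sqrt{\ell_M}\,\zeta_*$. If a node $J$ of length $2\ell$ has sum $s_J^G$, its left and right children get $\frac12s_J^G\pm y_J^G$ with $y_J^G=c\sqrt{\ell/2}\,\zeta_J$. If $s_J^G\sim N(0,2c^2\ell)$, the two children are jointly Gaussian with variances $c^2\ell$ and covariance $\frac12c^2\ell-\frac12c^2\ell=0$. By induction the leaf values $G_i$ are i.i.d.\ $N(0,c^2p)$.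

\medskip\noindent\emph{The side of $D$: principle.} The root gets a sum with density $g_M$. If $J$ has level $r+1$ and sum $s_J=s$, its children get $\frac s2\pm y_J$, where $y_J$ is a measurable function of $s$, $\zeta_J$ and the uniform variable of $J$, and has the density
\[
\varrho_s(y)=g_r(\tfrac s2+y)\,g_r(\tfrac s2-y)/g_{r+1}(s)
\]
for each fixed $s$. The sums of level $r+1$ are functions of the variables attached to higher levels, so given these sums the $y_J$ are independent with densities $\varrho_{s_J}$. If $s$ has density $g_{r+1}$, then $(s,y)$ has density $g_r(\frac s2+y)g_r(\frac s2-y)$, and the map $(s,y)\mapsto(\frac s2+y,\frac s2-y)$ has Jacobian of modulus $1$. By induction the sums of level $r$ are i.i.d.\ with density $g_r$, and the leaf values have the law of $(D_i)$.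

\medskip\noindent\emph{Splitting a node.} Let $\ell=\ell_r$, $\ell_J=2\ell$, $Y=2\Lambda\sqrt{\ell\log n}$. If $|s|>\Lambda\sqrt{2\ell\log n}$, draw $y_J$ from $\varrho_s$ without using $\zeta_J$. Now let $|s|\le\Lambda\sqrt{2\ell\log n}$. For $|y|\le Y$ we have $|\frac s2\pm y|\le3\Lambda\sqrt{\ell\log n}$, so Proposition~\ref{prop:blocks}(c) applies to all three densities. With $a=s/(2\ell)$ and $a'=y/\ell$,
\[
\varrho_s(y)=\frac{1+O(1/\ell)}{\sqrt{\pi\ell}}\sqrt{\frac{I''(a+a')I''(a-a')}{I''(a)}}\;e^{-\ell[I(a+a')+I(a-a')-2I(a)]}.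
\]
By symmetry in $a'$ the odd Taylor terms cancel: $I(a+a')+I(a-a')-2I(a)=I''(a)a'^2+O(a'^4)$ and $\log[I''(a+a')I''(a-a')/I''(a)^2]=O(a'^2)$. Put $\varsigma^2=\ell/(2I''(a))\le C\ell$ and $t=y/\varsigma$. Then $\ell I''(a)a'^2=t^2/2$ and $a'^2\le Ct^2/\ell$, so
\[
\varrho_s(y)=\varsigma^{-1}\gamma(t)e^{\epsilon(t)},\qquad|\epsilon(t)|\le C\Bigl(\frac1\ell+a'^2+\ell a'^4\Bigr)\le\frac C\ell(1+t^4)\qquad(|t|\le t_0),
\]
where $t_0=Y/\varsigma=2\Lambda\sqrt{2I''(a)\log n}$ satisfies $t_*\le t_0\le Ct_*$. The function $\epsilon$ is continuous. Lemma~\ref{lem:quantile} applies with $j=4$ and $d=C/\ell$, because $dt_0^2\le C\Lambda^2/A\le\eta_0$ for $A$ large, and $d\le d_0$, $t_0\ge4$ for $n$ large. Let $H=H_s$ be the resulting map; it is continuous in $(s,t)$, being defined through distribution functions. Toss a coin with success probability $\varrho_s([-Y,Y])$. On failure, draw $y_J$ from $\varrho_s$ conditioned on $|y|>Y$. On success, put $y_J=\varsigma H(\zeta_J)$ if $|\zeta_J|\le t_0$, and otherwise draw $y_J$ from $\varrho_s$ conditioned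 on $|y|\le Y$. Given $|\zeta_J|\le t_0$, the variable $\varsigma H(\zeta_J)$ has the law $\varrho_s$ conditioned on $|y|\le Y$. So $y_J$ has density $\varrho_s$.

\medskip\noindent\emph{The root.} Let $\ell=\ell_M$ and $Y_*=2\Lambda\sqrt{\ell\log n}=c\sqrt\ell\,t_*$. For $|x|\le Y_*$ put $a=x/\ell$, $t=x/(c\sqrt\ell)$. There is no symmetry here: $I(a)=a^2/(2c^2)+O(|a|^3)$ and $c^2I''(a)=1+O(|a|)$. Proposition~\ref{prop:blocks}(c) gives
\[
g_M(x)=(c\sqrt\ell)^{-1}\gamma(t)e^{\epsilon(t)},\qquad|\epsilon(t)|\le C\Bigl(\ell|a|^3+|a|+\frac1\ell\Bigr)\le\frac C{\sqrt\ell}(1+|t|^3).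
\]
Lemma~\ref{lem:quantile} applies with $j=3$, $d=C/\sqrt\ell$, $t_0=t_*$, since $dt_*\le C\Lambda/\sqrt A\le\eta_0$. Toss a coin with success probability $\int_{-Y_*}^{Y_*}g_M$. On failure, draw the root sum $s_*$ from $g_M$ conditioned on $|x|>Y_*$. On success, put $s_*=c\sqrt\ell\,H(\zeta_*)$ if $|\zeta_*|\le t_*$, and otherwise draw $s_*$ from $g_M$ conditioned on $|x|\le Y_*$. Then $s_*$ has density $g_M$.

\medskip\noindent\emph{The good event.} Let $\mathcal G$ be the event that $|s_J|\le\Lambda\sqrt{\ell_J\log n}$ for all nodes and that all normal variables satisfy $|\zeta|\le t_*$. There are fewer than $2n$ nodes, and $\mathbb{P}(|\zeta|>t_*)\le2n^{-2\Lambda^2/c^2}\le n^{-8}$ for $\Lambda$ large. With Proposition~\ref{prop:blocks}(b), $\mathbb{P}(\mathcal G^c)\le4n^{-7}\le n^{-6}$. On $\mathcal G$ all coins succeed: failure at the root means $|s_*|>Y_*$, and failure at a split means $|y_J|>Y$, in which case one child has sum of modulus $\frac12|s_J|+|y_J|>Y$. So on $\mathcal G$ every variable is given by its quantile map.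

\medskip\noindent\emph{Error at one node.} Work on $\mathcal G$. At the root, Lemma~\ref{lem:quantile} gives $|s_*-s^G|=c\sqrt{\ell_M}\,|H(\zeta_*)-\zeta_*|\le C(1+\zeta_*^2)\le C_A\log n$. For a node $J$ of length $2\ell$ put $e_J=y_J-y_J^G$ and $\Theta_J=s_J^2/\ell_J$. Lemma~\ref{lem:quantile} gives $|y_J-\varsigma\zeta_J|\le C\ell^{-1/2}(1+|\zeta_J|^3)$, and $|\varsigma-c\sqrt{\ell/2}|=\sqrt{\ell/2}\,|I''(a)^{-1/2}-I''(0)^{-1/2}|\le C\sqrt\ell\,|a|\le C\Theta_J^{1/2}$. Hence
\begin{equation}\label{eq:node}
|e_J|\le C(\Theta_J+\zeta_J^2)+C\ell_J^{-1/2}(1+|\zeta_J|^3),\qquad|y_J|\le C\sqrt\ell\,(1+|\zeta_J|),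
\end{equation}
the second bound because $\zeta_J^2\le t_*^2\le p\le\ell$ for $A$ large. Note that $e_J$ does not depend on the errors made at higher levels.

\medskip\noindent\emph{Propagation.} Let $\mathcal E(j)=\sum_{i<j}(D_i-G_i)$. If $J=\{j_1,\dots,j_3-1\}$ has midpoint $j_2=(j_1+j_3)/2$, then $\mathcal E(j_2)-\mathcal E(j_1)=\frac12(s_J-s_J^G)+e_J$ and $s_J-s_J^G=\mathcal E(j_3)-\mathcal E(j_1)$, so $\mathcal E(j_2)=\frac12(\mathcal E(j_1)+\mathcal E(j_3))+e_J$. Thus $|\mathcal E(j_2)|\le\max(|\mathcal E(j_1)|,|\mathcal E(j_3)|)+|e_J|$. Starting from $\mathcal E(0)=0$, $\mathcal E(N)=s_*-s^G$ and going down the tree, at both endpoints of a node $|\mathcal E|$ is at most $|s_*-s^G|$ plus the sum of $|e_J|$ over the strict ancestors $J$ of the node. Every $j\le N$ is an endpoint of a leaf. So it suffices to bound $\sum_{J\in\mathcal C}|e_J|$ for each of the at most $n$ \emph{chains} $\mathcal C$, the sets of strict ancestors of a leaf; a chain has one node at each level $1,\dots,M$.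

\medskip\noindent\emph{Sum along a chain.} The quantities $\Theta_J$ contract from parent to child. If $J'$ is a child of $J$, of length $\ell=\ell_J/2$, then $(\frac s2\pm y)^2\le\frac32\cdot\frac{s^2}4+3y^2$ and \eqref{eq:node} give $\Theta_{J'}\le\frac34\Theta_J+C(1+\zeta_J^2)$. Summing over the chain and moving $\frac34\sum\Theta_J$ to the left,
\[
\sum_{J\in\mathcal C}\Theta_J\le4\Theta_{\mathrm{root}}+C\sum_{J\in\mathcal C}(1+\zeta_J^2),\qquad\Theta_{\mathrm{root}}\le\Lambda^2\log n .
\]
The cubic terms decrease geometrically with the level, and here the worst case suffices because even the shortest nodes have length at least $p\ge\log n$: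
\[
\sum_{J\in\mathcal C}\ell_J^{-1/2}(1+|\zeta_J|^3)\le\sum_{r\ge0}2^{-r/2}p^{-1/2}(1+t_*^3)\le C_A\log n .
\]
Finally, for a fixed chain the $\zeta_J$ are $M$ independent standard normals, so by Markov's inequality $\mathbb{P}(\sum_{J\in\mathcal C}\zeta_J^2>34\log n)\le2^{M/2}n^{-34/4}\le n^{-8}$. Outside an event of probability $n^{-6}+n\cdot n^{-8}\le n^{-5}$, we get $\max_{j\le N}|\mathcal E(j)|\le C_A\log n$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $\Lambda$ and $A$ as required above. From now on constants may depend on them.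

\begin{proposition}\label{prop:finite}
There is a constant $C_*$ such that for $n\ge n_0$ there is a coupling of fair digits $x_0,\dots,x_{n-1}$ with a Brownian motion $(W_t)_{0\le t\le n}$ of variance $c^2$ for which, outside an event of probability $n^{-2}$,
\[
\max_{k\le n}|S_k\varphi(x')-W_k|\le C_*\log n\qquad\text{for every }x'\in\Sigma\text{ that begins with }x_0\dots x_{n-1}.
\]
\end{proposition}

\begin{proof}
Glue the couplings of Propositions~\ref{prop:blocks}(a) and~\ref{prop:dyadic} along $(D_i)$. Inserting independent Brownian bridges gives a Brownian motion $W$ of variance $c^2$ on $[0,Np]\supset[0,n]$ with $W_{(i+1)p}-W_{ip}=G_i$. Outside probability $n^{-9}+n^{-5}$, $|S_{jp}\varphi_q-W_{jp}|\le C\log n$ for all $j\le N$. By \eqref{eq:reflection}, the oscillation of $W$ on a window $[jp,(j+1)p]$ exceeds $2K\log n$ with probability at most $4e^{-K^2(\log n)^2/(2c^2p)}\le n^{-7}$ for a large constant $K$, so outside probability $n^{-6}$ we have $|W_t-W_{t'}|\le C\log n$ whenever $|t-t'|\le p$. For $jp\le k\le(j+1)p$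 we have $|S_k\varphi_q-S_{jp}\varphi_q|\le p\|\varphi\|_\infty$. Hence, outside probability $n^{-2}$,
\[
\max_{k\le n-q}|S_k\varphi_q-W_k|\le C\log n\qquad\text{and}\qquad\max_{n-q\le k\le n}|W_k-W_{n-q}|\le C\log n .
\]
For $k\le n-q$ the sum $S_k\varphi_q$ depends only on $x_0,\dots,x_{n-1}$, so this event concerns only these digits and $W|_{[0,n]}$. On it, for $x'$ as in the statement, \eqref{eq:trunc} gives $|S_k\varphi(x')-W_k|\le C\log n+1$ for $k\le n-q$, and over the last $q$ steps $S_k\varphi(x')$ moves by at most $q\|\varphi\|_\infty$.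
\end{proof}

It remains to concatenate finite pieces. The errors of successive segments add up. With segments $[2^i,2^{i+1}]$ the bound at time $n$ would be of order $\sum_{i\le\log_2n}i$, that is $(\log n)^2$. With doubly exponential segments the bounds form a geometric series.

\begin{proof}[Proof of Theorem~\ref{thm:main} for $c>0$]
Let $n_i=2^{2^i}$ and $m_i=n_{i+1}-n_i$, and fix $i_0$ with $m_{i_0}\ge n_0$. For each $i\ge i_0$ take, independently, a coupling as in Proposition~\ref{prop:finite} with $n=m_i$, and use it for the digits $x_k$, $n_i\le k<n_{i+1}$, and the increments $W_{n_i+t}-W_{n_i}$, $0\le t\le m_i$. Take independent digits and increments before time $n_{i_0}$. This gives a sequence $x$ with law $\mu$ and a Brownian motion $W$ of variance $c^2$. Since $\sum m_i^{-2}<\infty$, the Borel--Cantelli lemma and Proposition~\ref{prop:finite} with $x'=\sigma^{n_i}x$ show that almost surely, for all large $i$,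
\begin{equation}\label{eq:segment}
\max_{n_i\le k\le n_{i+1}}\bigl|(S_k\varphi-S_{n_i}\varphi)-(W_k-W_{n_i})\bigr|\le C_*\log m_i\le C2^i .
\end{equation}
If $n_I\le n<n_{I+1}$, then $|S_n\varphi-W_n|\le\Omega+\sum_{i\le I}C2^i\le\Omega+C2^{I+1}$ with a finite random variable $\Omega$, and $2^I\log2\le\log n$. So $S_n\varphi-W_n=O(\log n)$ almost surely. By randomization, $W$ can be written as a function of $\pi(x)$ and an independent uniform variable, so it is realized on the enlargement $[0,1]\times[0,1]$ of $([0,1],\mu)$.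
\end{proof}

\section{Subshifts of finite type and Axiom A basic sets}\label{sec:sft}

We prove Theorem~\ref{thm:sft}. Independence of the digits was used in four places: the independence structure of the blocks, Lemma~\ref{lem:factor}, Lemma~\ref{lem:average}, and the concatenation. We treat them in turn.

\subsection*{Setting}
After recoding by blocks we may assume that the subshift is one-step: $\Sigma_{\mathbf A}$ is the set of sequences $(x_i)_{i\ge0}$ over a finite alphabet with $\mathbf A(x_i,x_{i+1})=1$ for all $i$, where $\mathbf A$ is a $0$--$1$ matrix; mixing means that some power of $\mathbf A$ has only positive entries. A word is \emph{admissible} if it occurs in $\Sigma_{\mathbf A}$, and $[w]$ is the set of sequences that begin with $w$. The equilibrium state of a potential is the invariant probability measure that maximizes entropy plus the integral of the potential. Define $\mathcal H$ as in Section~\ref{sec:transfer}, with $\theta<1$ such that $\varphi$ and the potential lie in $\mathcal H$. By the Ruelle--Perron--Frobenius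 theorem \cite[Theorem~2.2]{PP}, the potential may be replaced by a real $\Phi\in\mathcal H$ with the same equilibrium state $\mu$ such that
\[
\mathcal Lg(y)=\sum_{\sigma x=y}e^{\Phi(x)}g(x)
\]
satisfies \eqref{eq:L} and \eqref{eq:gap} with some $\rho_1<1$, and $\mu$ has full support. Mixing is used here. Constants now depend on $\mathbf A,\Phi,\varphi$. Everything in Section~\ref{sec:transfer} after \eqref{eq:gap} holds with the same proofs, with $\mathcal L_z^kg(y)=\sum_ve^{S_k\Phi(vy)+zS_k\varphi(vy)}g(vy)$, summed over $|v|=k$ with $vy\in\Sigma_{\mathbf A}$. This settles the case $c=0$; let $c>0$.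

For an admissible word $w$ of length $k$ put $G_w=\mathcal L^k1_{[w]}/\mu[w]$, that is, $G_w(y)=e^{S_k\Phi(wy)}/\mu[w]$ if $wy\in\Sigma_{\mathbf A}$ and $G_w(y)=0$ otherwise. Then $\mu(G_w)=1$, and by \eqref{eq:L}
\begin{equation}\label{eq:cyl}
\mu([w]\cap\sigma^{-(k+m)}B)=\mu[w]\int_B\mathcal L^mG_w\,d\mu\qquad(m\ge0,\ B\text{ Borel}).
\end{equation}
If $wy,wy'\in\Sigma_{\mathbf A}$ and $y,y'$ agree in $j\ge0$ places, then, as in \eqref{eq:distortion},
\begin{equation}\label{eq:distortion2}
|S_k\Phi(wy)-S_k\Phi(wy')|\le C\theta^j,\qquad|S_k\varphi(wy)-S_k\varphi(wy')|\le C\theta^j .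
\end{equation}
Whether $wy\in\Sigma_{\mathbf A}$ depends only on $y_0$, so $G_w$ is positive on a nonempty union of $1$-cylinders, of measure at least $1/C$, and varies there by a factor at most $e^C$. As $\mu(G_w)=1$, we get $\|G_w\|_\infty\le C$, and then $\|G_w\|\le C$ by \eqref{eq:distortion2}. With \eqref{eq:gap},
\begin{equation}\label{eq:mix}
\|\mathcal L^mG_w-1\|_\infty\le C\rho_1^m .
\end{equation}

Take $q,p,N,w_i,v_i$ as in Section~\ref{sec:blocks}. For each admissible word $w$ of length $q$ choose $y_w\in[w]$; it replaces $w0^\infty$. Put $\varphi_q(x)=\varphi(y_{x_0\dots x_{q-1}})$, so that \eqref{eq:trunc} holds and $X_i$ is a function of $(w_i,v_i,w_{i+1})$. Put $b_w=S_q\varphi(y_w)$, $\beta_w(z)=h_z(y_w)$, and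
\[
\alpha_w(z)=\nu_z\bigl(G_we^{zg_w}\bigr),\qquad g_w(y)=S_q\varphi(wy)-b_w\text{ if }wy\in\Sigma_{\mathbf A},\quad g_w(y)=0\text{ otherwise.}
\]
By \eqref{eq:distortion2}, $\|g_w\|\le C$. So $\alpha_w,\beta_w$ are analytic, uniformly bounded and real on the real axis, with $\alpha_w(0)=\mu(G_w)=1$ and $\beta_w(0)=1$, and \eqref{eq:alphabeta} holds.

\subsection*{Decoupling the separators}
Let $\mathbf P$ be the law of $(w_0,v_0,\dots,v_{N-1},w_N)$ under $\mu$. Let $\mathbf Q$ be the law under which the $w_i$ are i.i.d.\ with $\mathbf Q(w_i=w)=\mu[w]$ and, given $\mathbf w$, the $v_i$ are independent with conditional law $\mathcal V(\cdot\mid w_i,w_{i+1})$, where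
\[
\mathcal V(v\mid w,w')=\frac{\mu[wvw']}{\sum_{v'}\mu[wv'w']} .
\]
By \eqref{eq:cyl} and \eqref{eq:mix}, the denominator is $\mu([w]\cap\sigma^{-p}[w'])=\mu[w]\mu[w'](1+O(\rho_1^{2q}))$. We claim
\begin{equation}\label{eq:PQ}
\|\mathbf P-\mathbf Q\|_{TV}\le CNe^{-\delta q}.
\end{equation}
Generate the blocks from the right. Under both laws $w_N=w$ with probability $\mu[w]$. Fix $i$, and let $w''$ be an admissible value of the word $w_{i+1}v_{i+1}\dots w_N$, beginning with $w_{i+1}=w'$. By invariance and \eqref{eq:cyl}, the $\mathbf P$-probability of $(w_i,v_i)=(w,v)$ given $w''$ is $\mu[wvw'']/\mu[w'']$, the average of $\mathcal L^p1_{[wv]}$ over $[w'']\subset[w']$. The function $\mathcal L^p1_{[wv]}$ either vanishes on $[w']$ or varies there by factors $e^{\pm C\theta^q}$, by \eqref{eq:distortion2}. So the probability equals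
\[
\frac{\mu[wvw']}{\mu[w']}\,e^{O(\theta^q)}=\mathcal V(v\mid w,w')\,\mu[w]\,\bigl(1+O(e^{-\delta q})\bigr),
\]
and $\mathcal V(v\mid w,w')\mu[w]$ is the corresponding $\mathbf Q$-probability. Both laws are carried by the admissible words, because the subshift is one-step. Multiplying over $i$, $\mathbf P\ge(1-Ce^{-\delta q})^N\mathbf Q$ on each word, which gives \eqref{eq:PQ}. Under $\mathbf Q$ the separators are i.i.d.\ and the $X_i$ are independent given $\mathbf w$. Let $F_{w,w'}$ be the conditional characteristic function of $X_i$ under $\mathbf Q$.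

\subsection*{Lemmas~\ref{lem:factor} and~\ref{lem:average}}
Let $y'=y_{w'}$, and sum over $v$ with $wvw'$ admissible. By \eqref{eq:cyl} and \eqref{eq:distortion2}, $\mu[wvw']=\mu[w']e^{S_p\Phi(wvy')}(1+O(\theta^q))$, and $|X_i-S_p\varphi(wv_iy')|\le Cq\theta^q$ as before. Splitting $S_p=S_q+S_{2q}\circ\sigma^q$ and dividing numerator and denominator by $\mu[w]$,
\[
F_{w,w'}(u)=\frac{\sum_ve^{S_p\Phi(wvy')+iuS_p\varphi(wvy')}}{\sum_ve^{S_p\Phi(wvy')}}+O(q\theta^q)=\frac{e^{iub_w}\mathcal L_{iu}^{2q}\bigl(G_we^{iug_w}\bigr)(y')}{\mathcal L^{2q}G_w(y')}+O(q\theta^q).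
\]
The quotient has modulus at most $1$ and its denominator is $1+O(\rho_1^{2q})$ by \eqref{eq:mix}, so it equals its numerator up to $O(\rho_1^{2q})$. By Lemma~\ref{lem:spectral} the numerator is $\lambda(iu)^{2q}e^{iub_w}\alpha_w(iu)\beta_{w'}(iu)+O(\rho^{2q})$. This is Lemma~\ref{lem:factor}.

For Lemma~\ref{lem:average}, the expectation is $\sum_w\mu[w]\,\nu_{iu}\bigl(G_we^{iu(b_w+g_w)}h_{iu}(y_w)\bigr)$. The function equal to $h_{iu}(wy)-h_{iu}(y_w)$ when $wy\in\Sigma_{\mathbf A}$ and to $0$ otherwise has norm at most $C\theta^q$. So replacing $h_{iu}(y_w)$ by $h_{iu}(w\,\cdot)$ costs $\sum_w\mu[w]O(\theta^q)=O(\theta^q)$, and after the replacement the sum is $\nu_{iu}(\mathcal L_{iu}^qh_{iu})=\lambda(iu)^q$.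

\subsection*{The finite coupling}
Sections~\ref{sec:saddle} and~\ref{sec:quantile} need no change. In Section~\ref{sec:iid} let the $w_i$ be i.i.d.\ with probabilities $\mu[w]$, and build $T$ from blocks with law $\mathbf Q$; then \eqref{eq:Ftilde} and Lemma~\ref{lem:tv} hold with the same proofs. In Proposition~\ref{prop:blocks}(a), let the first space carry also a point $x\sim\mu$ whose blocks are coupled maximally with the $\mathbf Q$-blocks; by \eqref{eq:PQ} they coincide outside probability $n^{-10}$ for $A$ large. When they coincide and $T=\widetilde T$, the six-term identity holds with $X_0$ computed from $x$, so \eqref{eq:azuma} applies to it, and $b_{w_0}$ has the same law under $\mathbf P$ and $\mathbf Q$. The failure probability is at most $2n^{-10}+6n^{-11}\le n^{-9}$. Parts (b) and (c), Proposition~\ref{prop:dyadic} and Proposition~\ref{prop:finite} follow as before, the last for the first $n$ symbols of $x\sim\mu$ and all $x'\in\Sigma_{\mathbf A}$ that begin with them.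

\subsection*{Concatenation}
Segments of $x$ are no longer independent, so we leave gaps and pass to independent copies. Let $n_i=2^{2^i}$, and let $\mathcal J_i$ be the set of integers in $[n_i+2^i,n_{i+1})$, with $m_i$ elements. Let $x\sim\mu$, and let $U_i,U_i'$ be uniform variables, independent of each other and of $x$. Write $x_{\mathcal J_i}$ for the corresponding word and $\mu_i$ for its law, which by invariance is the law of the first $m_i$ symbols. By \eqref{eq:cyl} and \eqref{eq:mix}, for each admissible word $u$ of length $n_i$ the conditional law of $x_{\mathcal J_i}$ given $x\in[u]$ is within total variation distance $C\rho_1^{2^i}$ of $\mu_i$. By randomization applied to a maximal coupling for each $u$, there is a word $x^*_i$, a function of $(x_0\dots x_{n_i-1},x_{\mathcal J_i},U_i)$, whose conditional law given $x_0,\dots,x_{n_i-1}$ is $\mu_i$ and with $\mathbb{P}(x_i^*\ne x_{\mathcal J_i})\le C\rho_1^{2^i}$. Conditioning also on $(U_j)_{j<i}$ does not change this conditional law, and the words $x_j^*$, $j<i$, are functions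 of $x_0,\dots,x_{n_i-1}$ and $(U_j)_{j<i}$. Hence the $x_i^*$ are independent. By the Borel--Cantelli lemma, almost surely $x_i^*=x_{\mathcal J_i}$ for all large $i$.

For $i\ge i_0$ define the increments of $W$ on $[n_i+2^i,n_{i+1}]$ as a function of $(x_i^*,U_i')$, so that the pair has the law in Proposition~\ref{prop:finite} with $n=m_i$. Take independent Brownian increments on the gaps $[n_i,n_i+2^i]$ and before $n_{i_0}$. Then $W$ is a Brownian motion of variance $c^2$. On the $i$-th gap $S_k\varphi$ moves by at most $2^i\|\varphi\|_\infty$, and by \eqref{eq:reflection} $W$ moves by more than $2^i$ with probability at most $4e^{-2^i/(2c^2)}$, which is summable. So almost surely the left side of \eqref{eq:segment} is at most $C2^i$ for all large $i$, and Theorem~\ref{thm:main} follows as in Section~\ref{sec:proof}. The proof in Section~\ref{sec:lower} uses only the invariance of $\mu$, the additivity of Birkhoff sums and Theorem~\ref{thm:main}, so it applies here and in the two settings below.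

\subsection*{Two-sided subshifts and basic sets}
Let $\pi^+$ be the projection from a two-sided mixing subshift of finite type onto the one-sided one. By a lemma of Sinai (see \cite[Lemma~1.6]{Bowen}), every H\"older function $\varphi$ on the two-sided subshift can be written $\varphi=\varphi^+\circ\pi^++\chi-\chi\circ\sigma$ with $\varphi^+$ H\"older and $\chi$ continuous. Apply this first to the potential $\Phi$. The functions $\Phi$ and $\Phi^+\circ\pi^+$ have the same integral for every invariant measure, and $\pi^+_*$ is an entropy-preserving bijection between the invariant measures of the two shifts. So $\pi^+_*\mu$ is the equilibrium state of $\Phi^+$. For the observable, $|S_n\varphi-S_n\varphi^+\circ\pi^+|\le2\|\chi\|_\infty$, so $\varphi^+$ has mean zero and the same $c^2$. If $c=0$, then $S_n\varphi$ is bounded. If $c>0$, write the Brownian motion for $\varphi^+$ as a function of the one-sided point and an independent uniform variable, and compose with $\pi^+$; the error changes by $O(1)$.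

Let $\Omega$ be a mixing basic set of an Axiom~A diffeomorphism $f$. By \cite[Chapters~3--4]{Bowen} there are a two-sided mixing subshift of finite type and a H\"older surjection $\pi$ from it onto $\Omega$ with $\pi\circ\sigma=f\circ\pi$, and for a H\"older potential $\Phi$ on $\Omega$ the map $\pi$ is an isomorphism from the equilibrium state of $\Phi\circ\pi$ to that of $\Phi$. If $\varphi$ is H\"older on $\Omega$, then $\varphi\circ\pi$ is H\"older and $S_n(\varphi\circ\pi)=(S_n\varphi)\circ\pi$. So the law of $(S_n)$, and with it $c^2$, is the same in both systems, and the numbers $\sup(\pm S_k)$ agree because $\pi$ is onto. Boundedness for $c=0$ passes to $\Omega$, and for $c>0$ randomization applied to the pair $(\pi(x),W)$ realizes $W$ on $\Omega\times[0,1]$. This completes the proof of Theorem~\ref{thm:sft}. \qed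

\begin{thebibliography}{9}

\bibitem{Bowen}
Bowen, \emph{Equilibrium states and the ergodic theory of Anosov diffeomorphisms}.

\bibitem{CDKM}
C.~Cuny, J.~Dedecker, A.~Korepanov and Florence Merlev\`ede, \emph{Rates in almost sure invariance principle for quickly mixing dynamical systems}, arXiv:1811.09094 (2018).

\bibitem{PP}
Parry and Pollicott, \emph{Zeta functions and the periodic orbit structure of hyperbolic dynamics}.

\end{thebibliography}
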